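\title{The uniform Roe algebra of the integers has real rank zero}

\begin{abstract}
We prove that the uniform Roe algebra of $\mathbb Z$ has real rank zero. The proof cuts $\mathbb Z$ into long blocks and treats a self-adjoint band operator $T$ according to how many approximate null vectors a block carries. Where there are many, we couple them to the boundary of the block, which decouples the question of invertibility at the cost of a small perturbation. Where there are few, we show that they are localized and remove them. The construction is local and commutes with translations. It also gives real rank zero for the uniform Roe algebra of every bounded geometry space that coarsely embeds into $\mathbb Z$, and it shows that for a homeomorphism $\sigma$ of a locally compact totally disconnected Hausdorff space $X$ the crossed product $C_0(X)\rtimes_\sigma\mathbb Z$ has real rank zero if and only if $\sigma$ has no periodic points.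
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

A metric space $X$ has \emph{bounded geometry} if for every $r>0$ there is a uniform bound on the cardinalities of all balls of radius $r$ in $X$. A bounded operator $T$ on $\ell^2(X)$ has a matrix $T_{xy}=\langle Te_y,e_x\rangle$, where $(e_x)_{x\in X}$ is the standard basis. We say that $T$ has \emph{propagation at most $r$} if $T_{xy}=0$ whenever $d(x,y)>r$, and \emph{finite propagation} if this holds for some $r\ge 0$. Propagation measures how far $T$ can move the support of a vector. It is unchanged by taking adjoints and subadditive under products, so the bounded operators of finite propagation form a $*$-algebra. Its norm closure in $\mathcal B(\ell^2(X))$ is the \emph{uniform Roe algebra} $C^*_u(X)$. For $X=\mathbb Z$ with the metric $d(m,n)=|m-n|$, it is the norm closure of the bounded band matrices.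

A unital $C^*$-algebra has \emph{real rank zero} if every self-adjoint element is a norm limit of self-adjoint elements with finite spectrum; equivalently, if the invertible self-adjoint elements are dense in the self-adjoint elements. For a nonunital algebra, real rank zero means that the self-adjoint elements with finite spectrum are dense in the self-adjoint elements. The commutative case shows what this measures. In $C(K)$, for $K$ compact Hausdorff, the self-adjoint elements with finite spectrum are the real locally constant functions. If $K$ is totally disconnected they are dense by the Stone--Weierstrass theorem; if $K$ has a connected subset with two points, they are constant on it and hence not dense.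

The following question comes from the paper of Li and Willett \cite{LW}.

\begin{quote}
\emph{Does $C^*_u(\mathbb Z)$ have real rank zero?}
\end{quote}

In concrete terms: given a self-adjoint band matrix $T$ and $\delta>0$, can one open a spectral gap at $0$ by a self-adjoint perturbation of norm at most $\delta$ that is a limit of band matrices?

\subsection{First cases}\label{sub:first}

In $\mathcal B(\ell^2(\mathbb Z))$ the gap is opened by one formula. Let $\operatorname{sgn}(t)=1$ for $t\ge0$ and $-1$ for $t<0$. Then $T+\delta\operatorname{sgn}(T)$ is self-adjoint and has no spectrum in $(-\delta,\delta)$. If $T$ is block diagonal for a partition of $\mathbb Z$ into sets of diameter at most $R$, so is $\operatorname{sgn}(T)$, and the perturbation has propagation at most $R$. This settles diagonal and block diagonal $T$.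

Now let $u$ be the shift, $(u\xi)(n)=\xi(n-1)$, and let $H=\frac12(u+u^*)$. Three facts about $H$ suggest a negative answer.
\begin{itemize}
\item The Fourier transform identifies $C^*(u)$ with $C(\mathbb T)$ and $H$ with the function $\operatorname{Re}z$. A real function at distance less than $1$ from $\operatorname{Re}z$ is positive at $z=1$ and negative at $z=-1$, so it vanishes somewhere. No small perturbation inside $C^*(u)$ makes $H$ invertible.
\item The operator $\operatorname{sgn}(H)$ is not in $C^*_u(\mathbb Z)$. Let $w_t$ be multiplication by $e^{itn}$. The map $t\mapsto w_tTw_t^*$ is norm continuous for $T$ of finite propagation, since only finitely many diagonals are multiplied by phases $e^{itk}$, and hence for all $T\in C^*_u(\mathbb Z)$. But $\operatorname{sgn}(H)$ is multiplication by $\operatorname{sgn}(\operatorname{Re}z)$ on $L^2(\mathbb T)$, conjugation by $w_t$ rotates this function, and a small nonzero rotation moves it by $2$ in $L^\infty(\mathbb T)$.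
\item The operator $H$ is far from block diagonal. If $T'$ commutes with the projection $\chi$ onto $\ell^2(I)$, for a finite nonempty set $I$, then $\|H-T'\|\ge\|(1-\chi)H\chi\|\ge\frac12$, because $(1-\chi)H\chi$ has an entry equal to $\frac12$.
\end{itemize}
On the other hand, $C^*_u(\mathbb Z)$ allows perturbations that break translation invariance. Multiplication by $(-1)^n$ is a self-adjoint unitary $w$ with $wH=-Hw$, so $(H+\delta w)^2=H^2+\delta^2$ and $H+\delta w$ is invertible. This trick uses a symmetry of one operator, but it shows that the obstruction in $C(\mathbb T)$ can disappear in the larger algebra. It always does.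

\subsection{Results}

\begin{theorem}\label{thm:main}
The algebra $C^*_u(\mathbb Z)$ has real rank zero.
\end{theorem}

A map $f\colon X\to\mathbb Z$ is a \emph{coarse embedding} if for every $R$ there is $R'$ such that $d(x,y)\le R$ implies $|f(x)-f(y)|\le R'$, and $|f(x)-f(y)|\le R$ implies $d(x,y)\le R'$.

\begin{corollary}\label{cor:coarse}
If a bounded geometry metric space $X$ admits a coarse embedding into $\mathbb Z$, then $C^*_u(X)$ has real rank zero. This applies to every finitely generated virtually cyclic group with a word metric.
\end{corollary}

\begin{theorem}\label{thm:crossed}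
Let $X$ be a locally compact totally disconnected Hausdorff space and $\sigma$ a homeomorphism of $X$. Then $C_0(X)\rtimes_\sigma\mathbb Z$ has real rank zero if and only if $\sigma$ has no periodic points.
\end{theorem}

All three statements rest on Proposition~\ref{prop:core}, which perturbs a self-adjoint band matrix to an invertible one with constants that depend only on the propagation and on the size of the perturbation. Section~\ref{sec:models} isolates the two mechanisms of the proof as abstract lemmas and works each of them out for one operator. Section~\ref{sec:core} states the proposition, deduces Theorem~\ref{thm:main} and divides blocks into rich and poor ones. Sections~\ref{sec:poor} and~\ref{sec:rich} treat the two kinds of blocks and complete the proof of the proposition. Sections~\ref{sec:coarse} and~\ref{sec:crossed} prove Corollary~\ref{cor:coarse} and Theorem~\ref{thm:crossed}.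

\subsection{Conventions}

An \emph{interval} is a finite or infinite set of consecutive integers, $[a,b]$ denotes the interval of integers from $a$ to $b$ when $a,b$ are points of $\mathbb Z$, and the \emph{length} of an interval is its number of points. For $A\subseteq\mathbb Z$, $\chi_A$ is the projection of $\ell^2(\mathbb Z)$ onto $\ell^2(A)$, and $T_A=\chi_AT\chi_A$, regarded as an operator on $\ell^2(A)$. A real function $g$ on $A$ is identified with the operator of multiplication by $g$. Projections are orthogonal, and eigenvalues are counted with multiplicity. An operator $R$ is \emph{bounded below by $\alpha$} on a subspace if $\|Rv\|\ge\alpha\|v\|$ for all $v$ in it. A self-adjoint operator that is bounded below by some $\alpha>0$ on the whole space is invertible: its range is closed, and the orthogonal complement of its range is its kernel, which is zero.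

\section{Two mechanisms and two model operators}\label{sec:models}

\subsection{Cutting with null vectors}

We saw that the entries of $H$ that cross a given point cannot be deleted at small cost. But invertibility does not require deleting them. Suppose that $R$ has a null vector $f$, and add to $R$ a coupling of strength $\delta$ between $f$ and a site $p$. In the equation $\tilde Rv=y$ for the new operator, the $f$-component reads $\delta\,v(p)=\langle y,f\rangle$. So $v(p)$ is known at once, and what remains to be solved is an equation for $R$ with the site $p$ removed. The null vector acts as a Lagrange multiplier for the constraint $v(p)=0$. In the lemma below, $S$ is the subspace to be removed, $F$ is the supply of null vectors, and $G$ is the rest.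

\begin{lemma}[Cutting]\label{lem:cut}
Let $S,G,F$ be projections on a Hilbert space with $S+G+F=1$, and let $V$ be a partial isometry with $V^*V=S$ and $VV^*\le F$. Let $0<\alpha,\delta\le1$, and let $R=R^*$ be a bounded operator such that $RF=0$, $\|SRS\|\le1$, $\|SRG\|\le1$, and $GRG$ is bounded below by $\alpha$ on $\operatorname{ran}G$. Then
\[
\tilde R=R+\delta(V+V^*)+\delta(F-VV^*)
\]
is self-adjoint, satisfies $\|\tilde R-R\|\le\delta$, and is bounded below by $\alpha\delta^2/8$.
\end{lemma}

\begin{proof}
Every vector has a unique orthogonal decomposition $v=\xi_1+\xi_2+V\xi_3+\xi_4$ with $\xi_1,\xi_3\in\operatorname{ran}S$, $\xi_2\in\operatorname{ran}G$ and $\xi_4\in\operatorname{ran}(F-VV^*)$, and $\|V\xi_3\|=\|\xi_3\|$. Since $V=VS$ and $V^*=V^*(VV^*)$, we have $Vv=V\xi_1$, $V^*v=\xi_3$ and $(F-VV^*)v=\xi_4$. These three vectors are orthogonal, so $\|(\tilde R-R)v\|\le\delta\|v\|$.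

Put $b=SRS$, $x=SRG$, $a=GRG$. From $RF=0$ and $FR=(RF)^*=0$ we see that $Rv=R(\xi_1+\xi_2)$ lies in $\operatorname{ran}(S+G)$. Hence $y=\tilde Rv=y_1+y_2+Vy_3+y_4$ with
\[
\begin{pmatrix}y_1\\y_2\\y_3\end{pmatrix}
=\begin{pmatrix}b&x&\delta\\x^*&a&0\\\delta&0&0\end{pmatrix}
\begin{pmatrix}\xi_1\\\xi_2\\\xi_3\end{pmatrix},
\qquad y_4=\delta\xi_4 .
\]
We solve from the bottom row up. The third row and the last equation give $\|\xi_1\|,\|\xi_4\|\le\delta^{-1}\|y\|$. The second row gives $\|\xi_2\|\le\alpha^{-1}(\|y_2\|+\|\xi_1\|)\le2\alpha^{-1}\delta^{-1}\|y\|$. The first row gives $\|\xi_3\|\le\delta^{-1}(\|y_1\|+\|\xi_1\|+\|\xi_2\|)\le4\alpha^{-1}\delta^{-2}\|y\|$. Adding the four bounds, $\|v\|\le(1+1+2+4)\,\alpha^{-1}\delta^{-2}\|y\|$.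
\end{proof}

Nothing is assumed about $b$ and $x$ beyond a norm bound. What is needed is enough null vectors, namely $\operatorname{rank}F\ge\operatorname{rank}S$, and a lower bound for the compression $GRG$.

\begin{example}[Many null vectors]\label{ex:rich}
Let $H=\frac12(u+u^*)$ and $m\ge1$. Put $p_j=2mj$, $C_j=[p_j+1,p_{j+1}-1]$ and
\[
f_j=m^{-1/2}\sum_{l=0}^{m-1}(-1)^le_{p_j+2l+1}\in\ell^2(C_j)\qquad(j\in\mathbb Z).
\]
Since $He_n=\frac12(e_{n-1}+e_{n+1})$, the sum telescopes to $Hf_j=\frac1{2\sqrt m}\big(e_{p_j}+(-1)^{m-1}e_{p_{j+1}}\big)$. Let $F$ and $S$ be the projections onto the closed spans of the $f_j$ and of the $e_{p_j}$, let $G=1-F-S$, and let $Ve_{p_j}=f_j$, $V(1-S)=0$. On $\operatorname{ran}F$ the operator $H$ is $\frac1{2\sqrt m}$ times a sum of two isometries, so $\|HF\|\le m^{-1/2}$. The operator $R=(1-F)H(1-F)$ satisfies $H-R=FH+(1-F)HF$, so $\|H-R\|\le2m^{-1/2}$, and $RF=0$.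

The sets $C_j$ are at distance at least $2$ from each other, so $GRG=GHG$ is the direct sum of the restrictions of $H_{C_j}$ to $f_j^\perp$. The vectors $n\mapsto\sin\frac{\pi k(n-p_j)}{2m}$, $1\le k\le2m-1$, vanish at $p_j$ and $p_{j+1}$, and the identity $\sin(t-\theta)+\sin(t+\theta)=2\cos\theta\sin t$ shows that they are eigenvectors of $H_{C_j}$ with eigenvalues $\cos\frac{\pi k}{2m}$. These are $2m-1$ distinct numbers, hence all eigenvalues. The value $k=m$ gives the eigenvalue $0$ with eigenvector $f_j$, and the others have modulus at least $\sin\frac{\pi}{2m}\ge\frac1m$. Lemma~\ref{lem:cut} with $\alpha=1/m$ produces an invertible self-adjoint operator of finite propagation at distance at most $2m^{-1/2}+\delta$ from $H$.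
\end{example}

\subsection{Removing localized null vectors}

An operator may have too few approximate null vectors to be cut in this way. Then we remove them instead: if $Q$ is the projection onto them, we replace $R$ by $(1-Q)R(1-Q)+\delta Q$. To keep the propagation finite, the vectors must first be truncated to a bounded region. The next lemma says what truncation costs.

\begin{lemma}[Truncation]\label{lem:trunc}
Let $R=R^*$ be a bounded operator on a Hilbert space, $\mathcal K$ a closed subspace, $E$ a finite rank projection with $\operatorname{ran}E\subseteq\mathcal K$, and $\chi$ a projection. Let $\varepsilon\ge0$, $\gamma>0$ and $0\le s\le\frac12$ be such that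
\[
\|Rv\|\le\varepsilon\|v\|\ \text{ and }\ \|(1-\chi)v\|\le s\|v\|\quad(v\in\operatorname{ran}E),
\qquad
\|Rw\|\ge\gamma\|(1-E)w\|\quad(w\in\mathcal K).
\]
Let $Q$ be the projection onto $\chi\operatorname{ran}E$. Then $\|RQ\|\le2(\varepsilon+s\|R\|)$, and
\[
\|(1-Q)Rw\|\ge\big((1-s)\gamma-\|RQ\|\big)\|w\|\qquad(w\in\mathcal K,\ Qw=0).
\]
\end{lemma}

\begin{proof}
A vector in $\operatorname{ran}Q$ has the form $\chi v$ with $v\in\operatorname{ran}E$. Then $\|\chi v\|\ge(1-s)\|v\|\ge\frac12\|v\|$ and $\|R\chi v\|\le\|Rv\|+\|R\|\,\|(1-\chi)v\|\le(\varepsilon+s\|R\|)\|v\|$, which gives the first bound. Let $w\in\mathcal K$ with $Qw=0$. For a unit vector $v\in\operatorname{ran}E$ we have $\langle w,\chi v\rangle=0$, so $|\langle w,v\rangle|=|\langle w,(1-\chi)v\rangle|\le s\|w\|$. Thus $\|Ew\|\le s\|w\|$ and $\|Rw\|\ge\gamma(1-s)\|w\|$. Finally $\|QRw\|\le\|QR\|\,\|w\|$ and $\|QR\|=\|RQ\|$.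
\end{proof}

The conclusion is useful only when $\varepsilon$ and $s$ are both much smaller than $\gamma$. So we need a wide gap between the small values of $\|Rv\|$ and the others, and tails that are small compared with the top of that gap.

\begin{example}[One null vector]\label{ex:poor}
Let $T$ have entries $T_{n,n+1}=T_{n+1,n}=w_n$ and zero otherwise, where $w_n=\frac12$ if $n\ge0$ is even or $n<0$ is odd, and $w_n=1$ in the other cases. Write $T=T_{\mathrm s}+\frac12T_{\mathrm w}$, where $T_{\mathrm s}$ collects the entries with $w_n=1$. The operator $T_{\mathrm s}$ exchanges the basis vectors in each of the pairs $\{1,2\},\{3,4\},\dots$ and $\{-2,-1\},\{-4,-3\},\dots$ and kills $e_0$. The operator $T_{\mathrm w}$ is a direct sum of such exchanges and of the adjacency matrix of the path $\{-1,0,1\}$, so $\|T_{\mathrm w}\|=\sqrt2$ and $\|T\|<2$.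

Let $\xi(2j)=(-\frac12)^{|j|}$ and $\xi(2j+1)=0$. Then $T\xi$ vanishes at even points, and $(T\xi)(2j+1)=w_{2j}\xi(2j)+w_{2j+1}\xi(2j+2)=0$ both for $j\ge0$ and for $j<0$. If $v(0)=0$, then $\|Tv\|\ge(1-\frac{\sqrt2}2)\|v\|\ge0.29\|v\|$. If $v\perp\xi$, then $v'=v-v(0)\xi$ vanishes at $0$, has $\|v'\|\ge\|v\|$ and $Tv'=Tv$, so again $\|Tv\|\ge0.29\|v\|$. Thus $T$ has one null vector, with infinite support, and is bounded below on its orthogonal complement.

Apply Lemma~\ref{lem:trunc} with $\mathcal K=\ell^2(\mathbb Z)$, $E$ the projection onto $\mathbb C\xi$, $\chi=\chi_{[-2m,2m]}$, $\varepsilon=0$, $\gamma=0.29$. Since $\|(1-\chi)\xi\|^2=2\sum_{j>m}4^{-j}\le4^{-m}$ and $\|\xi\|\ge1$, we may take $s=2^{-m}$. Then $\|TQ\|\le4\cdot2^{-m}$, and for $m\ge5$ the lower bound is at least $0.15\|w\|$. The operator $T'=(1-Q)T(1-Q)+\delta Q$ has finite propagation, lies within $8\cdot2^{-m}+\delta$ of $T$, and is bounded below by $\min(\delta,0.15)$.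
\end{example}

A general band matrix mixes the two behaviors along the line, and in the second one nothing is given in advance. We have to find the regions in which the approximate null vectors are small, find the gap, and glue infinitely many local corrections with a uniform lower bound. Section~\ref{sec:poor} does these three things.

\section{The perturbation proposition}\label{sec:core}

\begin{proposition}\label{prop:core}
Let $r\ge1$ be an integer and $0<\delta\le1$. There are $N\in\mathbb N$ and $\kappa>0$, depending only on $r$ and $\delta$, with the following property. Let $T=T^*$ on $\ell^2(\mathbb Z)$ have $\|T\|\le1$ and propagation at most $r$, and let $\mathbb Z$ be partitioned into intervals, called blocks, with lengths in $[N,2N)$. Then there is $\tilde T=\tilde T^*$ such that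
\begin{enumerate}
\item[(a)] $\|\tilde T-T\|\le5\delta$;
\item[(b)] $\|\tilde Tv\|\ge\kappa\|v\|$ for all $v$, so that $\tilde T$ is invertible;
\item[(c)] $\tilde T$ has propagation at most $9N$;
\item[(d)] the entry $\tilde T_{nm}$ is determined, by a rule invariant under translations of $\mathbb Z$, by the numbers $T_{kl}$ with $|k-n|,|l-n|\le20N$ and by the set of left endpoints of blocks that lie in $[n-20N,n+20N]$.
\end{enumerate}
\end{proposition}

Item (d) means the following. Let $A\subseteq\mathbb Z$ be the set of left endpoints of blocks. There is a function $\Phi$, the same for all $T$ and all partitions, such that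
\begin{equation}\label{eq:Phi}
\tilde T_{nm}=\Phi\Big(m-n,\ (T_{n+k,n+l})_{|k|,|l|\le20N},\ (A-n)\cap[-20N,20N]\Big).
\end{equation}
This item, the uniformity of $\kappa$ and the freedom in the choice of blocks are needed only for Theorem~\ref{thm:crossed}.

We use \emph{spectral permanence}: if $\mathcal B$ is a $C^*$-subalgebra of a unital $C^*$-algebra $\mathcal C$ with the same unit, an element of $\mathcal B$ that is invertible in $\mathcal C$ is invertible in $\mathcal B$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $a=a^*\in C^*_u(\mathbb Z)$ and $\eta>0$. Choose an operator of finite propagation within $\eta$ of $a$ and let $T_0$ be its real part. Then $T_0=T_0^*$, $\|a-T_0\|<\eta$, and $T_0$ has propagation at most $r$ for some integer $r\ge1$. Put $\lambda=\max(1,\|T_0\|)$, $T=T_0/\lambda$ and $\delta=\min(1,\eta/(5\lambda))$. Apply Proposition~\ref{prop:core} with the blocks $[jN,(j+1)N-1]$, $j\in\mathbb Z$. The operator $\lambda\tilde T$ is self-adjoint, lies in $C^*_u(\mathbb Z)$ by (c), is invertible there by (b) and spectral permanence, and $\|a-\lambda\tilde T\|<\eta+5\lambda\delta\le2\eta$ by (a). So the invertible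 self-adjoint elements are dense in the self-adjoint elements.
\end{proof}

For the rest of Sections~\ref{sec:core}--\ref{sec:rich} we fix $r$, $\delta$, $T$ and, once $N$ is chosen, the partition into blocks.

\subsection{Two tools}

The first tool bounds commutators with slowly varying functions. The Schur test states that a matrix in which the sum of the moduli of the entries is at most $C$ in every row and in every column has norm at most $C$. Let $P$ be an interval and $g$ a real function on $P$ with Lipschitz constant $\operatorname{Lip}(g)$. The commutator $[T_P,g]=T_Pg-gT_P$ has entries $T_{xy}(g(y)-g(x))$. They have modulus at most $r\operatorname{Lip}(g)$, because $|T_{xy}|\le\|T\|\le1$, and each row and column has at most $2r+1$ nonzero entries. Hence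
\begin{equation}\label{eq:comm}
\|[T_P,g]\|\le(2r+1)\,r\operatorname{Lip}(g).
\end{equation}

The second tool is the min--max principle, in the following form. If $A\ge0$ is a self-adjoint matrix and $\langle Av,v\rangle\le\lambda\|v\|^2$ for all $v$ in a subspace of dimension $d$, then $A$ has at least $d$ eigenvalues that are at most $\lambda$. We apply it to squares: if $B$ is a self-adjoint matrix and $\|Bv\|\le\delta\|v\|$ on a subspace of dimension $d$, then $B$ has at least $d$ eigenvalues in $[-\delta,\delta]$.

\subsection{Constants, rich and poor blocks}

The constants are chosen in this order: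
\begin{equation}\label{eq:const}
\begin{gathered}
M=6r,\qquad D=16r,\qquad c=\frac{\delta}{100},\qquad t_k=\delta c^k,\qquad\gamma_*=t_{D+1},\\
q\ \text{an integer with}\ \ \frac{(2r+1)r}{q}\le c\gamma_*,\qquad N=2r+5qM .
\end{gathered}
\end{equation}
Since $c\gamma_*<1$, we have $q>2r$. The number $M$ is the supply of approximate null vectors needed to cut out a block. The number $D$ will bound the count of approximate null vectors near two adjacent blocks that have fewer than $M$ each. The numbers $t_1>t_2>\cdots$ are the scales among which a spectral gap will be found, with ratio $c$ and smallest relevant value $\gamma_*$. The length $q$ makes the commutator error \eqref{eq:comm} of a function with slope $1/q$ smaller than every scale in use, and $N$ leaves room for $M$ intervals of length $5q$ in a block.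

For a block $I$, let $I'$ be $I$ with its first $r$ and last $r$ points removed. If $x\in I'$ and $y\notin I$, then $|x-y|>r$ and $T_{xy}=0$. So $T$ connects $I'$ to the rest of the line only through the $2r$ points of $I\setminus I'$, and $Tv=T_Iv$ for $v\in\ell^2(I')$.

\begin{definition}
A block $I$ is \emph{rich} if $T_{I'}$ has at least $M$ eigenvalues in $[-\delta,\delta]$, and \emph{poor} otherwise. A \emph{run} is the union of a maximal family of consecutive poor blocks; it may be finite, a half-line, or all of $\mathbb Z$.
\end{definition}

\begin{remark}
The choice \eqref{eq:const} is where the dimension of $\mathbb Z$ enters. The number of points within $r$ of the ends of an interval does not depend on its length, so $M$ and $D$ depend on $r$ alone and can be fixed before $N$. If $M$ had to grow with the size of the block, the chain $M\to D\to\gamma_*\to q\to N$ would become circular.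
\end{remark}

\section{Runs of poor blocks}\label{sec:poor}

The goal of this section is to make $T_P$ invertible for each run $P$.

\begin{lemma}\label{lem:run}
For every run $P$ there is a self-adjoint operator $T'_P$ on $\ell^2(P)$ with $\|T'_P-T_P\|\le2\delta$, bounded below by $0.4\,\gamma_*$, and of propagation at most $9N$.
\end{lemma}

A run can be infinite, so $T_P$ can have infinitely many approximate null vectors, and we must separate them into groups of bounded size. The separation is done by places where $T$ is bounded below.

\subsection{Windows}

\begin{lemma}\label{lem:window}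
Let $I$ be a poor block and let $K_1,\dots,K_M\subseteq I'$ be the consecutive disjoint intervals of length $5q$ that start at the left end of $I'$. Then for some $a$ the operator $T$ is bounded below by $\delta/2$ on $\ell^2(K_a)$.
\end{lemma}

\begin{proof}
The intervals fit because $|I'|\ge N-2r=5qM$. Suppose that for each $a$ there is a unit vector $v_a\in\ell^2(K_a)$ with $\|Tv_a\|<\delta/2$. The vector $Tv_a$ is supported within $r$ of $K_a$. If $|a-a'|\ge2$, then $K_a$ and $K_{a'}$ are separated by at least $5q>2r$ points, so each point lies in the support of at most two of the $Tv_a$. Using $|\alpha+\beta|^2\le2|\alpha|^2+2|\beta|^2$ at each point, we get for scalars $\lambda_a$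
\[
\Big\|T\sum_a\lambda_av_a\Big\|^2\le2\sum_a|\lambda_a|^2\|Tv_a\|^2\le\frac{\delta^2}2\sum_a|\lambda_a|^2\le\delta^2\Big\|\sum_a\lambda_av_a\Big\|^2 .
\]
So $\|T_{I'}v\|\le\|Tv\|\le\delta\|v\|$ on an $M$-dimensional subspace of $\ell^2(I')$. By min--max, $T_{I'}$ has at least $M$ eigenvalues in $[-\delta,\delta]$, and $I$ is rich, a contradiction.
\end{proof}

The leftmost such $K_a$ is the \emph{window} $J(I)$ of the poor block $I$. We divide a window $J$ into five consecutive intervals $J^1,\dots,J^5$ of length $q$, from left to right. For such an interval $K=[a,a+q-1]$, the \emph{ramp across $K$} is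
\[
\rho_K(x)=\min\Big(1,\max\Big(0,\frac{x-a+1}{q+1}\Big)\Big).
\]
It equals $0$ to the left of $K$ and $1$ to the right of $K$, takes values in $(0,1)$ on $K$, and has Lipschitz constant at most $1/q$.

\subsection{Cells}

Fix a run $P$. Let $I_i$, $i\in\Lambda$, be its blocks in increasing order, with $\Lambda$ an interval, and let $J_i=J(I_i)$. Since $J_i\subseteq I_i'$, we have $T_Pv=Tv$ for $v\in\ell^2(J_i)$, and so
\begin{equation}\label{eq:window}
\|T_Pv\|\ge\tfrac\delta2\|v\|\qquad(v\in\ell^2(J_i)).
\end{equation}
We cover $P$ by finite intervals that overlap exactly in the windows. A \emph{cell} is defined for each $i$ such that $i\in\Lambda$ or $i+1\in\Lambda$: the cell $B_i$ is the interval with left endpoint $\min J_i$ if $i\in\Lambda$ and $\min P$ otherwise, and with right endpoint $\max J_{i+1}$ if $i+1\in\Lambda$ and $\max P$ otherwise. The \emph{end windows} of $B_i$ are those of $J_i,J_{i+1}$ that exist. Each cell lies in the union of at most two consecutive blocks of $P$, so it has fewer than $4N$ points, and each window $J_i$ is an end window of exactly two cells, $B_{i-1}$ and $B_i$.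

The \emph{core} $B_i^\circ$ is obtained from $B_i$ by removing $J_i^1\cup\dots\cup J_i^4$ if $i\in\Lambda$ and $J_{i+1}^2\cup\dots\cup J_{i+1}^5$ if $i+1\in\Lambda$; see Figure~\ref{fig:cell}. Consecutive cores $B_{i-1}^\circ$ and $B_i^\circ$ are separated by $J_i^2\cup J_i^3\cup J_i^4$, so distinct cores are at distance greater than $3q>2r$. The five parts of a window have different jobs: ramps across $J^1$ and $J^5$ will show that approximate null vectors of a cell live in its core, a ramp across $J^3$ will give a partition of unity, and $J^2$ and $J^4$ are buffers that keep the two constructions from interacting.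

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1cm,y=1cm,font=\small]
\draw (0,0)--(11.5,0);
\foreach \x in {1,1.7,2.4,3.1,3.8,4.5,7,7.7,8.4,9.1,9.8,10.5} \draw (\x,-0.12)--(\x,0.12);
\foreach \x/\k in {1.35/1,2.05/2,2.75/3,3.45/4,4.15/5,7.35/1,8.05/2,8.75/3,9.45/4,10.15/5} \node at (\x,-0.3) {$\k$};
\node at (2.75,-0.75) {$J_i$};
\node at (8.75,-0.75) {$J_{i+1}$};
\draw[dashed] (5.8,-0.6)--(5.8,0.35);
\node at (5.3,-0.4) {$I_i$};
\node at (6.35,-0.4) {$I_{i+1}$};
\draw[thick] (0,0.5)--(2.4,0.5)--(3.1,1.3)--(8.4,1.3)--(9.1,0.5)--(11.5,0.5);
\node at (5.75,1.55) {$h_i$};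
\draw[very thick] (0,-1.2)--(1.7,-1.2) (3.8,-1.2)--(7.7,-1.2) (9.8,-1.2)--(11.5,-1.2);
\node at (0.8,-1.5) {$B_{i-1}^\circ$};
\node at (5.75,-1.5) {$B_i^\circ$};
\node at (10.7,-1.5) {$B_{i+1}^\circ$};
\draw[|-|] (1,-1.95)--(10.5,-1.95);
\node at (5.75,-2.25) {$B_i$};
\end{tikzpicture}
\caption{Two consecutive poor blocks $I_i$, $I_{i+1}$ (boundary dashed) with their windows $J_i$, $J_{i+1}$, each divided into five parts of length $q$. The cell $B_i$ contains both windows. Its core $B_i^\circ$ runs from part 5 of $J_i$ to part 1 of $J_{i+1}$. The cutoff $h_i$ (schematic graph) varies only on the parts labeled 3, equals $1$ on $B_i^\circ$, and vanishes on the neighboring cores and on the buffer parts next to them.}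
\label{fig:cell}
\end{figure}

\subsection{A spectral gap in each cell}

Fix a cell $B=B_i$ and let $A_i=\chi_BT_P^2\chi_B$ on $\ell^2(B)$, so that $\langle A_iv,v\rangle=\|T_Pv\|^2$ for $v\in\ell^2(B)$. We use $A_i$ rather than $T_B$ because it measures the whole vector $T_Pv$, including the part that leaves $B$. Lemma~\ref{lem:trunc} needs a wide gap in the spectrum of $A_i$. There is no reason for a gap at a prescribed place, but there are few small eigenvalues, so some scale is free of them.

\emph{The matrix $A_i$ has at most $D$ eigenvalues in $[0,t_1^2]$.} Let $d$ be their number. On the corresponding spectral subspace, $\|T_Pv\|\le t_1\|v\|\le\delta\|v\|$. Suppose first that $B$ meets two blocks $I,\hat I$. The vectors of the subspace that vanish on the $4r$ points of $(I\setminus I')\cup(\hat I\setminus\hat I')$ form a subspace of dimension at least $d-4r$. Such a vector is $v=v_1+v_2$ with $v_1\in\ell^2(I')$, $v_2\in\ell^2(\hat I')$, and $\chi_{I'\cup\hat I'}T_Pv=T_{I'}v_1+T_{\hat I'}v_2$ because $I'$ and $\hat I'$ are at distance greater than $r$. So $\|(T_{I'}\oplus T_{\hat I'})v\|\le\delta\|v\|$ on this subspace. By min--max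 and poorness of both blocks, $d-4r\le2(M-1)$, and $d\le16r-2\le D$. If $B$ lies in one block, the same argument with one summand gives $d-2r\le M-1$, so again $d\le D$.

The $D+1$ disjoint real intervals $(t_{k+1}^2,t_k^2]$, $1\le k\le D+1$, lie in $[0,t_1^2]$, so one of them contains no eigenvalue of $A_i$. Take the least such $k$ and put $\gamma_i=t_k$. Then $t_{k+1}=c\gamma_i$ and
\begin{equation}\label{eq:gamma}
\gamma_*\le\gamma_i\le c\delta .
\end{equation}
Let $E_i$ be the spectral projection of $A_i$ for $[0,c^2\gamma_i^2]$. On $\operatorname{ran}(1-E_i)$ the eigenvalues of $A_i$ exceed $\gamma_i^2$. Therefore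
\begin{equation}\label{eq:gap}
\|T_Pv\|\le c\gamma_i\|v\|\quad(v\in\operatorname{ran}E_i),\qquad
\|T_Pw\|\ge\gamma_i\|(1-E_i)w\|\quad(w\in\ell^2(B_i)).
\end{equation}

\subsection{Localization in the core}

The ranges of $E_{i-1}$ and $E_i$ overlap in $J_i$, so these projections cannot be added. But $T_P$ is bounded below on $\ell^2(J_i)$, and an approximate null vector must be small there.

Let $v\in\operatorname{ran}E_i$. Suppose $i\in\Lambda$ and let $g=1-\rho_{J_i^5}$ on $P$. Since $v$ vanishes to the left of $J_i$ and $g$ vanishes to the right of $J_i$, we have $gv\in\ell^2(J_i)$. By \eqref{eq:window}, \eqref{eq:gap}, \eqref{eq:comm}, and then \eqref{eq:const} and \eqref{eq:gamma},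
\[
\tfrac\delta2\|gv\|\le\|T_Pgv\|\le\|gT_Pv\|+\|[T_P,g]v\|\le\Big(c\gamma_i+\frac{(2r+1)r}q\Big)\|v\|\le2c\gamma_i\|v\| .
\]
As $g=1$ on $J_i^1\cup\dots\cup J_i^4$, the part of $v$ on this set has norm at most $4c\gamma_i\delta^{-1}\|v\|$. If $i+1\in\Lambda$, take $g=\rho_{J_{i+1}^1}$. Then $gv\in\ell^2(J_{i+1})$, $g=1$ on $J_{i+1}^2\cup\dots\cup J_{i+1}^5$, and the same chain of inequalities bounds the part of $v$ on this set by $4c\gamma_i\delta^{-1}\|v\|$. The two sets are disjoint and $4\sqrt2<6$. Since $c/\delta=1/100$,
\begin{equation}\label{eq:tail}
\|(1-\chi_{B_i^\circ})v\|\le s_i\|v\|\quad(v\in\operatorname{ran}E_i),\qquad s_i=\frac{6c\gamma_i}\delta=0.06\,\gamma_i .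
\end{equation}
This explains the choice of $c$: the tail is of order $c\gamma_i/\delta$ and has to be small compared with $\gamma_i$, so $c$ must be small compared with $\delta$.

Let $Q_i$ be the projection onto $\chi_{B_i^\circ}\operatorname{ran}E_i\subseteq\ell^2(B_i^\circ)$. Apply Lemma~\ref{lem:trunc} with $R=T_P$, $\mathcal K=\ell^2(B_i)$, $\chi=\chi_{B_i^\circ}$, $\varepsilon=c\gamma_i\le0.01\gamma_i$, $\gamma=\gamma_i$ and $s=s_i$; note that $s_i\le0.06\,c\delta<0.1$ by \eqref{eq:gamma}. We obtain
\begin{equation}\label{eq:TQ}
\|T_PQ_i\|\le2(0.01+0.06)\gamma_i\le0.2\,\gamma_i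
\end{equation}
and
\begin{equation}\label{eq:local}
\|(1-Q_i)T_Pw\|\ge(0.9-0.2)\gamma_i\|w\|\ge0.7\,\gamma_*\|w\|\qquad(w\in\ell^2(B_i),\ Q_iw=0).
\end{equation}

\subsection{The perturbed operator}

The cores are disjoint, so $Q=\sum_iQ_i$ is a projection. Put
\[
T'_P=(1-Q)T_P(1-Q)+\delta Q .
\]
The range of $T_PQ_i$ is supported within $r$ of $B_i^\circ$, and distinct cores are at distance greater than $2r$. So the operators $T_PQ_i$ have mutually orthogonal ranges, and the $Q_i$ are mutually orthogonal. Hence $\|T_PQ\|=\sup_i\|T_PQ_i\|\le0.2\,c\delta$ by \eqref{eq:TQ} and \eqref{eq:gamma}. From $T'_P-T_P=-QT_P-(1-Q)T_PQ+\delta Q$ we get $\|T'_P-T_P\|\le0.4\,c\delta+\delta\le2\delta$. The projection $Q$ has propagation less than $4N$, so $T'_P$ has propagation at most $8N+r\le9N$. The upper bound $2N$ on the lengths of blocks is used here.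

\subsection{Gluing the lower bounds}

Estimate \eqref{eq:local} controls vectors supported in one cell. To pass to all vectors we use a partition of unity whose squares add up to $1$, so that $\|v\|^2=\sum_i\|h_iv\|^2$ without loss.

For $i\in\Lambda$ let $\theta_i=\frac\pi2\rho_{J_i^3}$ on $P$. If $\Lambda$ has a least element $i_0$, put $\theta_{i_0-1}=\frac\pi2$, and if it has a greatest element $i_1$, put $\theta_{i_1+1}=0$. For each cell $B_i$ let $h_i=\sin\theta_i\cos\theta_{i+1}$. These functions have the following properties.
\begin{enumerate}
\item[(h1)] $\sum_ih_i^2=1$. Indeed $\theta_{i+1}>0$ only where $\theta_i=\frac\pi2$, so $\sin^2\theta_i\sin^2\theta_{i+1}=\sin^2\theta_{i+1}$ and $h_i^2=\sin^2\theta_i-\sin^2\theta_{i+1}$. The sum telescopes. At a given point, $\sin^2\theta_i$ equals $1$ for $i=i_0-1$, or for all very negative $i$ if $\Lambda$ has no least element, and equals $0$ for $i=i_1+1$, or for all large $i$ if $\Lambda$ has no greatest element.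
\item[(h2)] $\operatorname{Lip}(h_i)\le2/q$. The function $\theta_j$ changes between neighboring points only if one of them lies in $J_j^3$. So at most one factor of $h_i$ changes, by at most $\pi/(2q)$.
\item[(h3)] The support of $h_i$ is the interval from $\min J_i^3$ (or $\min P$, if $i\notin\Lambda$) to $\max J_{i+1}^3$ (or $\max P$, if $i+1\notin\Lambda$), and $h_i=1$ on the part of the support outside $J_i^3$ and $J_{i+1}^3$. Thus $B_i^\circ\subseteq\operatorname{supp}h_i\subseteq B_i$ and $h_i=1$ on $B_i^\circ$.
\item[(h4)] For $j\ne i$, $\operatorname{supp}h_i$ is separated from $B_j^\circ$ by $J_i^2$ or by $J_{i+1}^4$, so their distance is greater than $q>r$. In particular $h_i=0$ on $B_j^\circ$.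
\end{enumerate}

\emph{Vectors supported in $\operatorname{supp}h_i$.} Let $\xi\in\ell^2(\operatorname{supp}h_i)$ and $w=(1-Q_i)\xi$, which lies in $\ell^2(\operatorname{supp}h_i)$ by (h3). For $j\ne i$, (h4) gives $Q_j\xi=0$ and $Q_jT_Pw=0$. Hence $T'_P\xi=(1-Q_i)T_Pw+\delta Q_i\xi$, a sum of orthogonal vectors. By \eqref{eq:local} and $\delta\ge0.7\gamma_*$,
\begin{equation}\label{eq:piece}
\|T'_P\xi\|^2\ge(0.7\gamma_*)^2\big(\|w\|^2+\|Q_i\xi\|^2\big)=0.49\,\gamma_*^2\|\xi\|^2 .
\end{equation}

\emph{Commutators.} The operator $T'_P$ has propagation of order $N$, far larger than $q$, so \eqref{eq:comm} does not apply to it directly. The buffers reduce the matter to $T_P$. Since $h_i$ is constant on each core, it commutes with $Q$, and $[T'_P,h_i]=(1-Q)[T_P,h_i](1-Q)$. Let $\Omega_i$ be the union of $J^2\cup J^3\cup J^4$ over the end windows $J$ of $B_i$. Suppose $|x-y|\le r$ and $h_i(x)\ne h_i(y)$. By (h3), $h_i$ is constant on each of the intervals that remain when the sets $J^3$ of the end windows are removed from $P$, and points in different such intervals are at distance greater than $q>r$. So one of $x,y$ lies in such a $J^3$,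 the other is within $r<q$ of it, and both lie in $\Omega_i$. Thus $[T_P,h_i]=\chi_{\Omega_i}[T_P,h_i]\chi_{\Omega_i}$. The set $\Omega_i$ is disjoint from all cores, so $Q\chi_{\Omega_i}=0$ and $[T'_P,h_i]=[T_P,h_i]$. By \eqref{eq:comm}, (h2) and \eqref{eq:const} its norm is at most $2c\gamma_*$. Each point lies in at most two of the sets $\Omega_i$, so
\begin{equation}\label{eq:commsum}
\sum_i\|[T'_P,h_i]v\|^2\le4c^2\gamma_*^2\sum_i\|\chi_{\Omega_i}v\|^2\le8c^2\gamma_*^2\|v\|^2 .
\end{equation}

\emph{Conclusion.} For $v\in\ell^2(P)$ write $T'_Ph_iv=h_iT'_Pv+[T'_P,h_i]v$. By (h1), \eqref{eq:piece}, \eqref{eq:commsum} and (h1) again,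
\[
0.49\,\gamma_*^2\|v\|^2=\sum_i0.49\,\gamma_*^2\|h_iv\|^2\le\sum_i\|T'_Ph_iv\|^2
\le2\|T'_Pv\|^2+16c^2\gamma_*^2\|v\|^2 .
\]
Since $16c^2\le0.0016$, we get $\|T'_Pv\|^2\ge0.24\,\gamma_*^2\|v\|^2\ge(0.4\gamma_*)^2\|v\|^2$. This proves Lemma~\ref{lem:run}. \hfill$\square$

\section{Rich blocks and the proof of Proposition~\ref{prop:core}}\label{sec:rich}

We now build the projections $S,G,F$ of Lemma~\ref{lem:cut}. The aim is that $GTG$ splits into a direct sum of pieces that live on single rich blocks, where we can arrange a lower bound by spectral theory, and of the operators $T_P$, which Lemma~\ref{lem:run} repairs.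

\subsection{The decomposition}

Let $I$ be a rich block and let $L_I\le\chi_{I'}$ be the spectral projection of $T_{I'}$ for $[-\delta,\delta]$, of rank at least $6r$. A vector in $\operatorname{ran}L_I$ is almost null for $T_{I'}$ but perhaps not for $T$, since $T$ can move mass from $I'$ to $I\setminus I'$. So let $F_I\le L_I$ be the projection onto the vectors in $\operatorname{ran}L_I$ that vanish on the first $r$ and last $r$ points of $I'$. These are $2r$ linear conditions, so $\operatorname{rank}(L_I-F_I)\le2r$ and $\operatorname{rank}F_I\ge4r$.

Two subspaces of $\ell^2(I)$ have to be removed: the boundary $\ell^2(I\setminus I')$, through which $I'$ communicates with the rest of the line, and $\operatorname{ran}(L_I-F_I)$, on which $T_{I'}$ is small but $T$ is not under control. Put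
\[
S_I=\chi_{I\setminus I'}+(L_I-F_I).
\]
This is a projection orthogonal to $F_I$, of rank at most $4r\le\operatorname{rank}F_I$; the value $M=6r$ is chosen for this inequality. Choose a partial isometry $V_I$ on $\ell^2(I)$ with $V_I^*V_I=S_I$ and $V_IV_I^*\le F_I$. With item (d) in mind we fix the choice once and for all as a function of $|I|$ and of the matrix $T_I$ transported to $\{1,\dots,|I|\}$ by translation.

Let $F,S,V$ be the sums of $F_I,S_I,V_I$ over all rich blocks, and $G=1-F-S$. Since $\chi_I-F_I-S_I=\chi_{I'}-L_I$,
\begin{equation}\label{eq:G}
G=\bigoplus_{I\text{ rich}}(\chi_{I'}-L_I)\ \oplus\bigoplus_{P\text{ run}}\chi_P .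
\end{equation}

\subsection{Three perturbations}

\emph{First, make the approximate null vectors exact.} A vector $v\in\operatorname{ran}F_I$ vanishes within $r$ points of the ends of $I'$, so $Tv=T_{I'}v\in\ell^2(I')$ and $\|Tv\|\le\delta\|v\|$. These images are orthogonal for different $I$, so $\|TF\|\le\delta$. The operator $T_1=(1-F)T(1-F)$ satisfies $T-T_1=FT+(1-F)TF$, so $\|T_1-T\|\le2\delta$.

Since $S,G\le1-F$, we have $ST_1S=STS$, $ST_1G=STG$ and $GT_1G=GTG$. In $GTG$ there are no cross terms between the summands of \eqref{eq:G}: for rich $I$ the operator $T$ does not connect $I'$ with $\mathbb Z\setminus I$, and distinct runs are separated by a rich block, of length at least $N>r$. So $GTG$ is the direct sum of the restrictions of $T_{I'}$ to $\operatorname{ran}(\chi_{I'}-L_I)$, which are bounded below by $\delta$ by the definition of $L_I$, and of the operators $T_P$.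

\emph{Second, repair the runs.} Let $T_2=T_1+\sum_P(T'_P-T_P)$, with $T'_P$ from Lemma~\ref{lem:run}. The summands act on orthogonal subspaces $\ell^2(P)$, so $\|T_2-T_1\|\le2\delta$. As $\chi_P\le G$, only the compression to $\operatorname{ran}G$ changes: $T_2F=0$, $ST_2S=STS$, $ST_2G=STG$, and $GT_2G$ is obtained from $GTG$ by replacing each $T_P$ with $T'_P$. Hence $GT_2G$ is bounded below on $\operatorname{ran}G$ by $\alpha=0.4\,\gamma_*\le\delta$.

\emph{Third, cut.} Let $\tilde T=T_2+\delta(V+V^*)+\delta(F-VV^*)$. Lemma~\ref{lem:cut} applies to $R=T_2$, since $\|STS\|,\|STG\|\le\|T\|\le1$. It gives $\|\tilde T-T_2\|\le\delta$, so $\|\tilde T-T\|\le5\delta$, which is (a), and it gives (b) with $\kappa=0.4\,\gamma_*\delta^2/8$, which depends only on $r$ and $\delta$.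

The operators $F$, $V$ and $VV^*$ are block diagonal, so they have propagation less than $2N$. Hence $T_1$ has propagation at most $4N+r$, each $T'_P-T_P$ has propagation at most $9N$, and (c) follows.

\subsection{Locality}

It remains to prove (d). For a point $p$ let $I$ be the block that contains $p$ and let $I^-,I^+$ be its left and right neighbors. The \emph{data at $p$} are the three intervals $I^-,I,I^+$ and the matrix $T_{I^-\cup I\cup I^+}$. Blocks have fewer than $2N$ points, so the three intervals and the left endpoint of the block after $I^+$ lie within $4N$ of $p$. Thus the data at $p$ can be read from the left endpoints in $[p-4N,p+4N]$ and the entries $T_{kl}$ with $|k-p|,|l-p|\le4N$.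

Let $\Pi=\sum_P\chi_P$, and let $Q$ now denote the sum over all runs of the projections $Q$ of Section~\ref{sec:poor}. We claim that each of the vectors $\Pi e_p$, $Fe_p$, $Ve_p$, $V^*e_p$, $VV^*e_p$, $Qe_p$ is supported in $I^-\cup I\cup I^+$ and is determined by the data at $p$, by a rule that commutes with translations.

Whether a block $I$ is rich depends only on $T_I$, and so do $L_I,F_I,S_I,V_I$ for rich $I$. This settles the first five vectors. The window of a poor block $I$ depends only on $T_I$, because $Tv=T_Iv$ for $v\in\ell^2(I')$. Let $p$ lie in a poor block $I=I_i$ of a run $P$; otherwise $Qe_p=0$. If $p\in J_i^2\cup J_i^3\cup J_i^4$, then $Qe_p=0$. If $p$ lies to the right of $J_i^4$, then $p\in B_i^\circ$ and $Qe_p=Q_ie_p$. The cell $B_i$ and its core are determined by $J_i$, by whether $I^+$ is poor, and in that case by $J(I^+)$. The matrix $A_i=\chi_{B_i}T\chi_PT\chi_{B_i}$ involves only entries $T_{xy}$ with $x\in B_i$ and $y\in P$ within $r$ of $B_i$. Such a $y$ lies in a block that meets $B_i$: at an end of $B_i$ given by a window this holds because $J(I)\subseteq I'$, and at an end of $P$ there are no further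 points of $P$. So $A_i$, and with it $\gamma_i$, $E_i$ and $Q_i$, is determined by the data at $p$. If $p$ lies to the left of $J_i^2$, then $p\in B_{i-1}^\circ$, and the same argument applies with $I^-$ in place of $I^+$. Every rule used (leftmost window, least $k$, the fixed choice of $V_I$) commutes with translations. This proves the claim.

Distinct runs are more than $r$ apart, so $\sum_PT_P=\Pi T\Pi$ and $\sum_PT'_P=(\Pi-Q)T(\Pi-Q)+\delta Q$. Therefore
\[
\tilde T=(1-F)T(1-F)+(\Pi-Q)T(\Pi-Q)-\Pi T\Pi+\delta\,(Q+V+V^*+F-VV^*).
\]
If $|n-m|>9N$, then $\tilde T_{nm}=0$. Otherwise $\tilde T_{nm}=\langle\tilde Te_m,e_n\rangle$ is a sum of terms such as $\langle T(\Pi-Q)e_m,(\Pi-Q)e_n\rangle$ and $\delta\langle Ve_m,e_n\rangle$. They involve the data at $m$ and at $n$ and entries $T_{kl}$ with $|k-n|\le4N$ and $|l-m|\le4N$. All of this lies within $13N\le20N$ of $n$, which proves (d) and completes the proof of Proposition~\ref{prop:core}. \hfill$\square$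

\section{Spaces that embed coarsely into the integers}\label{sec:coarse}

From here on we use two standard permanence properties \cite{BP}. Real rank zero passes to hereditary $C^*$-subalgebras, in particular to closed ideals and to corners $p\mathcal Bp$ with $p\in\mathcal B$ a projection. It passes to quotients, since self-adjoint elements lift to self-adjoint elements and a $*$-homomorphism preserves finiteness of the spectrum.

\begin{proof}[Proof of Corollary~\ref{cor:coarse}]
Let $f\colon X\to\mathbb Z$ be a coarse embedding. We first make it injective. The fibers of $f$ have uniformly bounded diameter, so by bounded geometry they have at most $k$ points for some $k\ge1$. Number the points of each fiber injectively by $\iota(x)\in\{0,\dots,k-1\}$ and put $g(x)=kf(x)+\iota(x)$. Then $g$ is injective, and since $|g-kf|<k$,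
\[
k|f(x)-f(y)|-k<|g(x)-g(y)|<k|f(x)-f(y)|+k ,
\]
so $g$ is a coarse embedding. Let $Y=g(X)$. The unitary $\ell^2(X)\to\ell^2(Y)$, $e_x\mapsto e_{g(x)}$, carries operators of finite propagation to operators of finite propagation in both directions, by the two conditions in the definition of a coarse embedding. So $C^*_u(X)\cong C^*_u(Y)$. An operator of finite propagation on $\ell^2(Y)$ extends by zero to one on $\ell^2(\mathbb Z)$, and compression to $\ell^2(Y)$ does not increase propagation. Hence $C^*_u(Y)=\chi_YC^*_u(\mathbb Z)\chi_Y$ is a corner of an algebra of real rank zero.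

Let $\Gamma$ be a finitely generated group with word length $|\cdot|$ and metric $d(x,y)=|x^{-1}y|$; it has bounded geometry. Let $\langle a\rangle$ be a cyclic subgroup of finite index. If $\Gamma$ is finite, every map to $\mathbb Z$ is a coarse embedding. Otherwise $a$ has infinite order. Write $\Gamma=\bigsqcup_{j=1}^l\langle a\rangle\tau_j$ and put $f(a^n\tau_j)=n$. The distance $d(a^n\tau_i,a^m\tau_j)=|\tau_i^{-1}a^{m-n}\tau_j|$ differs from $|a^{m-n}|$ by at most $2\max_j|\tau_j|$. Moreover $|a^k|\le|a|\,|k|$, and each ball contains only finitely many of the distinct elements $a^k$. So $f$ is a coarse embedding.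
\end{proof}

\section{Crossed products by the integers}\label{sec:crossed}

\subsection{Standard facts}

Let $X$ be a locally compact Hausdorff space with a homeomorphism $\sigma$. The crossed product $C_0(X)\rtimes_\sigma\mathbb Z$ is the universal $C^*$-completion of the $*$-algebra of finite sums $\sum_kf_ku^k$, $f_k\in C_0(X)$, where $u$ is a unitary with $ufu^*=f\circ\sigma^{-1}$. We use three facts.
\begin{enumerate}
\item[(F1)] If $\mathcal B$ is a unital $C^*$-algebra, $\rho\colon C_0(X)\to\mathcal B$ a $*$-homomorphism and $U\in\mathcal B$ a unitary with $U\rho(f)U^*=\rho(f\circ\sigma^{-1})$, then $fu^k\mapsto\rho(f)U^k$ extends to a $*$-homomorphism on $C_0(X)\rtimes_\sigma\mathbb Z$.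
\item[(F2)] For $x\in X$ let $\pi_x$ be the representation on $\ell^2(\mathbb Z)$ given by $(\pi_x(f)\xi)(n)=f(\sigma^nx)\xi(n)$ and $(\pi_x(u)\xi)(n)=\xi(n-1)$. The sum $\bigoplus_x\pi_x$ is the regular representation built from the point evaluations. Since $\mathbb Z$ is amenable, it is faithful, so $\|a\|=\sup_x\|\pi_x(a)\|$.
\item[(F3)] If $X_0\subseteq X$ is open and invariant, then $C_0(X_0)\rtimes\mathbb Z$ is a closed ideal of $C_0(X)\rtimes\mathbb Z$.
\end{enumerate}
Recall also that a locally compact totally disconnected Hausdorff space has a basis of compact open sets.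

\subsection{Periodic points obstruct real rank zero}

A periodic orbit brings back the algebra $C(\mathbb T)$ of Section~\ref{sub:first}, now as part of a quotient, where it cannot be avoided. Let $x$ have least period $n$. In $M_n(C(\mathbb T))$, with basis $\epsilon_0,\dots,\epsilon_{n-1}$ of $\mathbb C^n$, define $\rho(f)=\operatorname{diag}(f(x),f(\sigma x),\dots,f(\sigma^{n-1}x))$, and let $U(z)\epsilon_j=\epsilon_{j+1}$ for $j<n-1$ and $U(z)\epsilon_{n-1}=z\epsilon_0$. Then $U\rho(f)U^*$ multiplies $\epsilon_j$ by $f(\sigma^{j-1}x)$ for all $j$, including $j=0$ because $\sigma^{n-1}x=\sigma^{-1}x$. So (F1) gives a $*$-homomorphism $C_0(X)\rtimes\mathbb Z\to M_n(C(\mathbb T))$. It is surjective. Indeed, the points $\sigma^jx$, $0\le j<n$, are distinct, so the image contains all constant diagonal matrices, hence $U$ and $U^n=z1_n$. For each pair $(i,j)$, cutting a suitable power of $U$ by diagonal matrix units gives the matrix unit in position $(i,j)$ times a power of $z$. So the image contains all matrices of trigonometric polynomials, and it is closed.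

The quotient $M_n(C(\mathbb T))$ does not have real rank zero. Suppose $g=g^*$ has finite spectrum and $\|g-(z+\bar z)1_n\|\le\frac12$. The largest eigenvalue of a self-adjoint matrix is a $1$-Lipschitz function of the matrix. So the largest eigenvalue of $g(z)$ is continuous on $\mathbb T$, has values in the finite spectrum of $g$, and is therefore constant. But it lies within $\frac12$ of $2\operatorname{Re}z$, which takes the values $2$ and $-2$. This contradiction proves the ``only if'' part of Theorem~\ref{thm:crossed}.

\subsection{The compact case}

Let $X$ be compact and totally disconnected and let $\sigma$ have no periodic points. By (F2), an element $a$ of the crossed product is a family of operators $\pi_x(a)$ on $\ell^2(\mathbb Z)$, and we want to apply Proposition~\ref{prop:core} to each of them. The perturbed family must again come from the crossed product, so it must be equivariant and continuous in $x$. For equivariance, the blocks have to move with the point: the partition used for $\sigma x$ must be the translate of the one used for $x$. We obtain such partitions from the return times to a clopen set.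

\begin{lemma}[Markers]\label{lem:marker}
For each $N\ge1$ there is a clopen set $Y\subseteq X$ such that, for every $x\in X$, the set $A(x)=\{n\in\mathbb Z:\sigma^nx\in Y\}$ is the set of left endpoints of a partition of $\mathbb Z$ into intervals with lengths in $[N,2N)$.
\end{lemma}

\begin{proof}
Call a set $U$ \emph{separated} if $U\cap\sigma^jU=\emptyset$ for $0<|j|<N$. Each $x$ has a separated clopen neighborhood: for each of these $j$ we have $x\ne\sigma^jx$, so there are disjoint open sets $O_j\ni x$ and $O'_j\ni\sigma^jx$, and any clopen neighborhood of $x$ inside $\bigcap_j(O_j\cap\sigma^{-j}O'_j)$ will do. By compactness, $X$ is covered by separated clopen sets $U_1,\dots,U_l$. Put $Y_1=U_1$ and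
\[
Y_{i+1}=Y_i\cup W_i,\qquad W_i=U_{i+1}\setminus\bigcup_{|j|<N}\sigma^jY_i,
\]
and let $Y=Y_l$, a clopen set. Each $Y_i$ is separated, by induction: for $0<|j|<N$ we have $W_i\cap\sigma^jW_i=\emptyset$ because $W_i\subseteq U_{i+1}$, $W_i\cap\sigma^jY_i=\emptyset$ by definition, and $Y_i\cap\sigma^jW_i=\sigma^j(\sigma^{-j}Y_i\cap W_i)=\emptyset$. Also $U_{i+1}\subseteq\bigcup_{|j|<N}\sigma^jY_{i+1}$, so $\bigcup_{|j|<N}\sigma^jY=X$.

Fix $x$. For each $n$ there is $j$ with $|j|<N$ and $\sigma^nx\in\sigma^jY$, that is, $n-j\in A(x)$. So every integer is at distance less than $N$ from $A(x)$, and $A(x)$ is unbounded in both directions. Let $n<n'$ be consecutive elements of $A(x)$. Then $\sigma^{n'}x\in Y\cap\sigma^{n'-n}Y$, so $n'-n\ge N$. If $n'-n\ge2N$, then $n+N$ would be at distance at least $N$ from $A(x)$. So $n'-n\in[N,2N)$.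
\end{proof}

Continuity is the other issue. The function $\Phi$ in \eqref{eq:Phi} is built from discontinuous decisions (rich or poor, which window, which scale), and nothing is known about its continuity. But any function of finitely many locally constant functions is locally constant. This is where total disconnectedness is used: it lets us work with locally constant coefficients and a clopen marker set.

Let $\mathcal A$ be the set of finite sums $a=\sum_kf_ku^k$ with all $f_k$ locally constant. It is a $*$-subalgebra, and it is dense because locally constant functions are dense in $C(X)$. Since $(\pi_x(fu^k)\xi)(n)=f(\sigma^nx)\xi(n-k)$, we have $\pi_x(a)_{nm}=f_{n-m}(\sigma^nx)$. Hence the family $T^x=\pi_x(a)$ has three properties: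
\begin{enumerate}
\item[(i)] $T^{\sigma x}_{nm}=T^x_{n+1,m+1}$;
\item[(ii)] the propagation of $T^x$ is bounded uniformly in $x$;
\item[(iii)] each entry $T^x_{nm}$ is a locally constant function of $x$.
\end{enumerate}
Conversely, a family of matrices with these properties equals $(\pi_x(b))_x$ for some $b\in\mathcal A$. Put $f_k(x)=T^x_{0,-k}$, which is locally constant by (iii) and zero for large $|k|$ by (ii), and $b=\sum_kf_ku^k$. By (i), $\pi_x(b)_{nm}=T^{\sigma^nx}_{0,m-n}=T^x_{nm}$.

We show that invertible self-adjoint elements are dense. Taking real parts, the self-adjoint elements of $\mathcal A$ are dense in the self-adjoint elements, and by scaling it suffices to approximate $a=a^*\in\mathcal A$ with $\|a\|\le1$. Let $r\ge1$ bound the propagation of all $T^x=\pi_x(a)$, and let $0<\delta\le1$. Take $N,\kappa,\Phi$ from Proposition~\ref{prop:core} and $Y$ from Lemma~\ref{lem:marker} for this $N$. Apply the proposition to each $T^x$ with the blocks given by $A(x)$. The family $\tilde T^x$ satisfies (ii) by item (c). In \eqref{eq:Phi}, the arguments for $(\sigma x,n,m)$ and for $(x,n+1,m+1)$ agree, by (i) for $T^x$ and because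 $A(\sigma x)=A(x)-1$; this gives (i) for $\tilde T^x$. For fixed $n,m$ the arguments are determined by finitely many entries $T^x_{kl}$ and finitely many values $1_Y(\sigma^kx)$, all locally constant in $x$; this gives (iii). So $\tilde T^x=\pi_x(b)$ for some $b\in\mathcal A$. By (F2), $b=b^*$ and $\|a-b\|=\sup_x\|T^x-\tilde T^x\|\le5\delta$. The operator $\bigoplus_x\pi_x(b)$ is self-adjoint and bounded below by $\kappa$, since $\kappa$ is the same for all $x$. It is therefore invertible, and $b$ is invertible by faithfulness and spectral permanence. Thus $C(X)\rtimes\mathbb Z$ has real rank zero.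

\subsection{The locally compact case}

Let $X$ be locally compact and totally disconnected and let $\sigma$ have no periodic points. We want to embed $X$ as an open invariant subset of a compact totally disconnected space without periodic points and use (F3). The one-point compactification is of no use, since the added point is fixed. We use the spectrum of $C_b(X)$ instead, after a reduction that allows inductive constructions.

\emph{Reduction to a countable union of compact open sets.} Let $a=a^*\in C_0(X)\rtimes\mathbb Z$ and $\eta>0$. Choose a finite sum $a_0=\sum_kf_ku^k$ with $f_k\in C_c(X)$ and $\|a-a_0\|<\eta$. The supports of the $f_k$ lie in a compact open set $W$. The set $X_0=\bigcup_{k\in\mathbb Z}\sigma^kW$ is open and invariant, and the real part of $a_0$ is a self-adjoint element of the subalgebra $C_0(X_0)\rtimes\mathbb Z$ within $\eta$ of $a$. If this subalgebra has real rank zero, then $a$ is within $2\eta$ of a self-adjoint element with finite spectrum. So we may assume that $X$ is a countable union of compact open sets. Removing from each set the union of the previous ones, we may assume that the union is disjoint.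

Let $\beta X$ be the spectrum of the unital commutative $C^*$-algebra $C_b(X)$, so $C(\beta X)=C_b(X)$. The automorphism $f\mapsto f\circ\sigma$ induces a homeomorphism of $\beta X$ that extends $\sigma$, and the invariant ideal $C_0(X)$ corresponds to $X$ as an open invariant subset.

\emph{The space $\beta X$ is totally disconnected.} Let $f\in C_b(X)$ be real and $\eta>0$. Partition each of the countably many compact open pieces of $X$ into finitely many clopen sets on which $f$ varies by less than $\eta$, and on each such set choose a constant in the finite grid $\eta\mathbb Z\cap[-\|f\|-\eta,\|f\|+\eta]$ within $\eta$ of a value of $f$. The result is a continuous function with finite range within $2\eta$ of $f$, that is, a linear combination of projections. So $C_b(X)$ is the closed linear span of its projections. Projections then separate the points of $\beta X$, so clopen sets do, and $\beta X$ is totally disconnected.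

\emph{There are no periodic points in $\beta X$.} Let $n\ge1$. We color $X$ with three colors so that $x$ and $\sigma^nx$ always differ. As in the proof of Lemma~\ref{lem:marker}, each point has a compact open neighborhood $W$ with $W\cap\sigma^nW=\emptyset$. Each compact open piece of $X$ is covered by finitely many of these, so after removing overlaps we have a partition $X=\bigsqcup_kW_k$ into countably many compact open sets with $W_k\cap\sigma^nW_k=\emptyset$. Define $\omega\colon X\to\{0,1,2\}$ inductively on $W_1,W_2,\dots$: for $x\in W_k$ let $\omega(x)$ be the least color different from the colors of those of the two points $\sigma^nx,\sigma^{-n}x$ that lie in $W_1\cup\dots\cup W_{k-1}$. By induction $\omega$ is locally constant, because $W_1\cup\dots\cup W_{k-1}$ is clopen and $\omega$ is locally constant on it. The points $x$ and $\sigma^nx$ never lie in the same $W_k$, and the one colored later avoids the color of the other. So $\omega(x)\ne\omega(\sigma^nx)$ for all $x$.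

The projections $p_j=1_{\{\omega=j\}}\in C_b(X)$ satisfy $p_0+p_1+p_2=1$ and $p_j\cdot(p_j\circ\sigma^n)=0$. A point of $\beta X$ fixed by the $n$-th power of the homeomorphism is a character $\varphi$ with $\varphi(f\circ\sigma^n)=\varphi(f)$ for all $f$. For some $j$ we have $\varphi(p_j)=1$, and then $0=\varphi(p_j)\varphi(p_j\circ\sigma^n)=1$, a contradiction.

By the compact case, $C(\beta X)\rtimes\mathbb Z$ has real rank zero, and so does its ideal $C_0(X)\rtimes\mathbb Z$. This completes the proof of Theorem~\ref{thm:crossed}. \hfill$\square$

\begin{remark}
Total disconnectedness cannot be dropped from the ``if'' part. Let $X$ be the product of the real interval $[0,1]$ with $\mathbb Z$, let $\sigma(t,n)=(t,n+1)$, which has no periodic points, and let $p$ be the indicator function of $[0,1]\times\{0\}$. For $k\ne0$ we have $pfu^kp=pf\,(p\circ\sigma^{-k})u^k=0$, so the corner cut by $p$ is $C([0,1])$, which does not have real rank zero. Hence neither does $C_0(X)\rtimes\mathbb Z$.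
\end{remark}

\begin{remark}
Theorem~\ref{thm:main} is the case of Theorem~\ref{thm:crossed} given by $\beta\mathbb Z$ with the extension of $n\mapsto n+1$. The representation $\pi_0$ at $0\in\mathbb Z\subseteq\beta\mathbb Z$ maps the finite sums $a=\sum_kf_ku^k$, $f_k\in\ell^\infty(\mathbb Z)$, onto the operators of finite propagation. The $\pi_n$, $n\in\mathbb Z$, are conjugate to $\pi_0$ by shifts. For finitely supported $\xi,\zeta$ the function $x\mapsto\langle\pi_x(a)\xi,\zeta\rangle$ is continuous, and $\mathbb Z$ is dense in $\beta\mathbb Z$, so $\|\pi_x(a)\|\le\|\pi_0(a)\|$ for all $x$. By (F2), $\pi_0$ is an isomorphism of $C(\beta\mathbb Z)\rtimes\mathbb Z$ onto $C^*_u(\mathbb Z)$.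
\end{remark}

\begin{thebibliography}{9}

\bibitem{BP}
Brown and Pedersen, \emph{$C^*$-algebras of real rank zero}, J. Funct. Anal. \textbf{99} (1991).

\bibitem{LW}
Kang Li and Rufus Willett, \emph{Low dimensional properties of uniform Roe algebras}, arXiv:1705.01290 (2017).

\end{thebibliography}
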